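\title{Small ideals over perfect fields}

\begin{abstract}
Let $g_1,\dots,g_s$ be forms of positive degrees at most $d$ over a perfect field $k$, with $d\le\operatorname{char}k$ in positive characteristic. We prove that for every $t\ge0$ they lie in an ideal generated by at most $A(d)(s+t)^{B(d)}$ forms of degrees at most $d$ that form a regular sequence all of whose successive quotients satisfy Serre's condition $R_t$. For finite fields this is a case of the known small ideals theorem. For infinite fields we give a self-contained proof, which uses perfectness only when $d=\operatorname{char}k$. It passes to multilinear forms, expands a degenerate linear combination at general points of its degeneracy locus, eliminates the auxiliary forms that the expansion creates by comparing several points, and descends from $\bar k$ to $k$ by interpolation at rational points.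
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field. A \emph{form} is a homogeneous polynomial, and for forms $G_1,\dots,G_S\in k[x_1,\dots,x_n]$ we write $I(G_1,\dots,G_S)$ for the ideal they generate. Following Ananyan and Hochster, we say that a ring satisfies Serre's condition $R_t$ if its localization at every prime ideal of height at most $t$ is a regular local ring, and that forms $G_1,\dots,G_S$ of positive degree are an \emph{$R_t$-sequence} if they are a regular sequence in $k[x_1,\dots,x_n]$ and the ring $k[x_1,\dots,x_n]/I(G_1,\dots,G_i)$ satisfies $R_t$ for every $1\le i\le S$.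

These quotient rings are Cohen--Macaulay, so for them $R_0$ means reduced and $R_1$ means normal. Over an algebraically closed field, $R_t$ says that the singular locus of the complete intersection $G_1=\dots=G_i=0$ has codimension at least $t+1$ in it. Arbitrary forms $g_1,\dots,g_s$ need not be an $R_t$-sequence, but one can enlarge their ideal: the variables $x_1,\dots,x_n$ are an $R_t$-sequence for every $t$, and their ideal contains every form of positive degree. The question is how few generators suffice, and the bounds of interest do not depend on $n$.

\begin{definition}\label{def:small}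
Let $k$ be a field, $d$ a positive integer and $A,B$ constants. The pair $(k,d)$ \emph{has small ideals with constants $A,B$} if for all $n$, all forms $g_1,\dots,g_s\in k[x_1,\dots,x_n]$ of positive degrees at most $d$ and all $t\ge0$ there are forms $G_1,\dots,G_S\in k[x_1,\dots,x_n]$ of degrees at most $d$ such that
\begin{enumerate}
\item[(1)] $g_1,\dots,g_s\in I(G_1,\dots,G_S)$,
\item[(2)] $S\le A(s+t)^{B}$, and
\item[(3)] $G_1,\dots,G_S$ are an $R_t$-sequence.
\end{enumerate}
\end{definition}

The following result is known.

\begin{theorem}[Small ideals theorem]\label{thm:known}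
For every positive integer $d$ there are constants $A(d),B(d)$ such that $(k,d)$ has small ideals with constants $A(d),B(d)$ whenever
\begin{enumerate}
\item[(a)] $k$ is algebraically closed and either $\operatorname{char}k=0$ or $d\le\operatorname{char}k+1$, or
\item[(b)] $k$ is a finite field and $d\le\operatorname{char}k$.
\end{enumerate}
\end{theorem}

The question posed in \cite{Lampert} is whether the same holds for every perfect field, with the restriction $d\le\operatorname{char}k$ in positive characteristic. The answer is yes.

\begin{theorem}\label{thm:main}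
For every positive integer $d$ there are constants $A(d),B(d)$ such that $(k,d)$ has small ideals with constants $A(d),B(d)$ for every perfect field $k$ with $\operatorname{char}k=0$ or $d\le\operatorname{char}k$.
\end{theorem}

\begin{theorem}\label{thm:infinite}
For every positive integer $d$ there are constants $A(d),B(d)$ such that $(k,d)$ has small ideals with constants $A(d),B(d)$ for every infinite field $k$ such that $\operatorname{char}k=0$, or $d<\operatorname{char}k$, or $d=\operatorname{char}k$ and $k$ is perfect. Moreover, $G_1,\dots,G_S$ can be chosen so that every subfamily of them, in any order, is an $R_t$-sequence over $\bar k$ and over $k$.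
\end{theorem}

A perfect field is finite, and then covered by Theorem~\ref{thm:known}(b), or infinite, and then covered by Theorem~\ref{thm:infinite}; taking the larger constants gives Theorem~\ref{thm:main}. The rest of the paper proves Theorem~\ref{thm:infinite}, without using Theorem~\ref{thm:known}.

\subsection*{The simplest cases}
For $d=1$ take a basis of the span of $g_1,\dots,g_s$: the quotients are polynomial rings and $S\le s$. Next take one quadratic form $g\neq0$ in characteristic different from $2$, and choose coordinates over $k$ with $g=a_1x_1^2+\dots+a_rx_r^2$ and all $a_i\ne0$. The hypersurface $g=0$ is smooth outside the linear space $x_1=\dots=x_r=0$, which has codimension $r-1$ in it. If $r\ge t+2$, then $g$ alone is an $R_t$-sequence (over $\bar k$ by this count, and then over $k$ by flat descent, as in Lemma~\ref{lem:Rc} below). If $r\le t+1$, take $x_1,\dots,x_r$. This is the pattern of the general proof, a \emph{dichotomy}: either the given forms already have small singular loci, or some linear combination of them lies in an ideal generated by few forms of lower degree and can be traded for these forms. In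 both cases the forms of lower degree are found over $k$ and no property of $k$ enters the count, so one expects the answer to be uniform in the field.

\subsection*{The difficulties}
There are three. First, singularities are seen over $\bar k$, and so are the forms of lower degree that they produce. A solution $G_1,\dots,G_S$ over $\bar k$ is defined over some finite extension $k'$; writing each $G_i$ in a basis of $k'$ over $k$ gives forms over $k$ whose ideal contains $g_1,\dots,g_s$, but there are $S\,[k':k]$ of them, with no control on $[k':k]$, and they need not be an $R_t$-sequence. Second, the bound must be polynomial. This forces the cost of one trade to be independent of the number of forms of lower degree produced by earlier trades (see Section~\ref{sec:layers}). Third, when $d=p=\operatorname{char}k$ there are nonzero forms of degree $d$ with vanishing differential, such as $\sum_jc_jx_j^p$. Over a perfect field this form is the $p$-th power of a linear form, and that is how perfectness enters; Section~\ref{sec:end} shows what happens without it.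

\subsection*{Plan of the paper}
Section~\ref{sec:bilinear} shows the three moves of the proof on bilinear forms. After the background in Section~\ref{sec:background}, Section~\ref{sec:arr} introduces the genericity condition that drives the proof, \emph{goodness}, for families of functions of several vector variables. Sections~\ref{sec:systems}--\ref{sec:dich} prove the dichotomy for multilinear forms by induction on the degree, and Section~\ref{sec:poly} transfers it to polynomials by polarization. Section~\ref{sec:end} completes the proof.

\section{The method for bilinear forms}\label{sec:bilinear}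

Let $V_1,V_2$ be finite-dimensional $k$-spaces, $K=\bar k$, and let $G_1,\dots,G_N$ be bilinear forms on $V_1\times V_2$ over $k$. Think of $N$ as large and of $G_1,\dots,G_N$ as forms that are already in good position. Let $w$ be a further bilinear form, with coefficients in $K$, that is in bad position. We want to conclude that $w$ is a linear combination of the $G_i$ plus a form whose rank is bounded independently of $N$, and to obtain such a conclusion over $k$.

\subsection*{Expansion}
Bad position means the following: there is an irreducible closed set $Z\subset V_1\otimes K$ of small codimension $a$ such that for general $x\in Z$ the linear forms $G_i(x,\cdot)$ on $V_2\otimes K$ are linearly independent and $w(x,\cdot)$ lies in their span. Fix a general point $z\in Z$. It is a smooth point, so near $z$ the ideal of $Z$ is generated by $a$ functions $h_1,\dots,h_a$. By Cramer's rule $w(x,\cdot)=\sum_i\lambda_i(x)G_i(x,\cdot)$ on $Z$ near $z$, with rational functions $\lambda_i$ that are regular at $z$. Expanding at $x=z+y$ we get an identity of power series in $y$, linear in $u\in V_2\otimes K$: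
\[
w(z+y,u)=\sum_i\lambda_i(y)\,G_i(z+y,u)+\sum_{j=1}^ah_j(y)\,\eta_j(y,u),\qquad h_j(0)=0 .
\]
Take the part of degree $1$ in $y$, denoting degrees in $y$ by upper indices:
\begin{equation}\label{eq:bil}
w(y,u)=\sum_i\lambda_i^{(0)}G_i(y,u)+\sum_i\lambda_i^{(1)}(y)\,G_i(z,u)+\sum_{j=1}^ah_j^{(1)}(y)\,\eta_j^{(0)}(u).
\end{equation}
The first sum is a combination of the $G_i$ and the last has rank at most $a$. The middle sum has $N$ terms, which is too many.

\subsection*{Elimination}
Write \eqref{eq:bil} at a second general point $z'\in Z$, with primed coefficients. Let $H\subset V_1\otimes K$ be the common kernel of the $2a$ linear forms $h_j^{(1)},h_j'^{(1)}$, and suppose that for general $y\in H$ the $3N$ linear forms $G_i(y,\cdot)$, $G_i(z,\cdot)$, $G_i(z',\cdot)$ are linearly independent. Subtracting the two identities for $y\in H$ gives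
\[
\sum_i\big(\lambda_i^{(0)}-\lambda_i'^{(0)}\big)G_i(y,\cdot)+\sum_i\lambda_i^{(1)}(y)\,G_i(z,\cdot)-\sum_i\lambda_i'^{(1)}(y)\,G_i(z',\cdot)=0,
\]
so $\lambda_i^{(1)}(y)=0$ for general $y\in H$, and hence on $H$. Thus $w-\sum_i\lambda_i^{(0)}G_i$ vanishes on $H\times(V_2\otimes K)$ and has rank at most $2a$. The independence that we assumed involves three points of $V_1\otimes K$ at once, each confined to a subvariety of small codimension. The definition of goodness is designed to guarantee it: it uses several copies of each vector variable and keeps a margin in codimension.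

\subsection*{Descent}
Take $N=0$. Suppose that $w=\sum_{i=1}^\varrho\theta_iw_i$, with $w_i$ bilinear over $k$ and $\theta_1,\dots,\theta_\varrho\in K$ linearly independent over $k$, and that $w$ has rank $p$ over $K$, say $w=\sum_{n=1}^pp_n(y)q_n(u)$ with $q_1,\dots,q_p$ linearly independent. Since $V_2$ spans $V_2\otimes K$, there are $k$-points $v^1,\dots,v^p\in V_2$ with $\det(q_n(v^m))\ne0$. Substituting $u=v^m$ gives
\[
\sum_nq_n(v^m)\,p_n(y)=\sum_i\theta_i\,w_i(y,v^m),\qquad m=1,\dots,p .
\]
Inverting the matrix expresses each $p_n$ as a $K$-combination of the $p\varrho$ linear forms $w_i(y,v^m)$, which are defined over $k$. So $w=\sum_{i,m}w_i(y,v^m)\,\xi_{i,m}(u)$ with linear forms $\xi_{i,m}$ over $K$. Apply to all coefficients a $k$-linear map $\varphi\colon K\to k$ with $\varphi(\theta_1)=1$ and $\varphi(\theta_i)=0$ for $i>1$. The left side becomes $w_1$, so $w_1$ has rank at most $p\varrho$. The degree of the field over which $p_n,q_n$ are defined plays no role. The dependence on $\varrho$ is real: if $\theta_1,\dots,\theta_\varrho$ is a basis of a field $k'\supset k$ and $w=(\sum_a\theta_ay_a)(\sum_b\theta_bu_b)$,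 then $p=1$, while $w_1$ is the form $(\xi,\xi')\mapsto\varphi(\xi\xi')$ on $k'\times k'$, which is nondegenerate because $\xi k'=k'$ for $\xi\neq0$.

\medskip
In higher degree three things change. The functions $h_j$ contribute forms of lower degree that must themselves be put in good position before one can restrict to their zero set; this makes the proof an induction on the degree. Elimination takes one round per vector variable. And in the descent the points $v^m$ must lie on the zero set of the forms already in good position, so we need its $k$-points to be dense, which is where $k$ has to be infinite; substituting $v^m$ into these forms creates auxiliary forms such as $G_i(\cdot,v^m)$, which are removed by elimination again.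

\section{Conventions and background}\label{sec:background}

Throughout, $d\ge1$ is fixed and $K=\bar k$ is an algebraic closure of the ground field $k$. We write $[q]=\{1,\dots,q\}$, and $T\cup\beta$, $T\setminus\beta$ for $T\cup\{\beta\}$, $T\setminus\{\beta\}$. The zero polynomial counts as a form of any prescribed degree. Families are finite and indexed, repetitions are allowed, $|\cdot|$ counts indices, and $\sqcup$ is the disjoint union of index sets. Subsets of varieties are sets of $K$-points. The dimension of a constructible set is that of its closure and $\dim\emptyset=-\infty$, so a set whose dimension is bounded by a negative number is empty. A property holds for \emph{general} $z$ in an irreducible variety $Z$ if it holds on a dense open subset; finitely many such properties hold simultaneously.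

A function of nonnegative integers is \emph{polynomially bounded} if it is nondecreasing in each argument and at most $A(d)(1+\text{sum of the arguments})^{B(d)}$, where the function and the constants depend only on $d$. Sums, products, maxima and compositions of polynomially bounded functions are polynomially bounded as long as the number of operations is bounded in terms of $d$, which is always the case below.

We use the following textbook facts. In (F1), (F3) and (F4), $X\subset K^N$ is the zero scheme of $r$ polynomials.
\begin{enumerate}
\item[(F1)] Every irreducible component of $X$ has dimension at least $N-r$.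
\item[(F2)] Let $\pi\colon Y\to W$ be the restriction of a morphism of varieties to a constructible set $Y$. If all nonempty fibers have dimension at most $m$, then $\dim Y\le\dim\pi(Y)+m$; if all have dimension at least $m$, then $\dim Y\ge\dim\pi(Y)+m$. If $\pi(Y)$ lies in an irreducible closed set $Z$, then the fiber over a general point of $Z$ has dimension at most $\dim Y-\dim Z$.
\item[(F3)] If the differentials of the $r$ polynomials are linearly independent at $x\in X$, then $X$ is smooth at $x$ of dimension $N-r$. Conversely, if $X$ is smooth at $x$ and $\dim_xX=N-r$, then the differentials are independent at $x$. Smooth at $x$ means that $\mathcal O_{X,x}$ is regular.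
\item[(F4)] If $X\neq\emptyset$ has dimension $N-r$, then its coordinate ring is Cohen--Macaulay and, by (F1), equidimensional; if the polynomials are forms of positive degree, they are a regular sequence in any order. If in addition the non-smooth locus has codimension at least $t+1$ in $X$, then the coordinate ring satisfies $R_t$: the zero set of a prime of height at most $t$ contains a smooth point, and localizations of regular local rings are regular.
\item[(F5)] A Cohen--Macaulay ring that satisfies $R_0$ is reduced. One that satisfies $R_1$ is normal (Serre's criterion), that is, a finite product of integrally closed domains.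
\item[(F6)] If a regular local ring $\mathcal O$ has a regular quotient $\mathcal O/J$, then $J$ is generated by $\dim\mathcal O-\dim\mathcal O/J$ elements.
\end{enumerate}

\section{Arrangements and goodness}\label{sec:arr}

The singular locus of $f_1=\dots=f_r=0$ is the set of $x$ where the functions $\partial_vf_i(x)$, which are linear in the second vector variable $v$, become dependent. The independence used in Section~\ref{sec:bilinear} is of the same kind. The following definition covers both.

\begin{definition}\label{def:arr}
An \emph{arrangement} $\mathcal A$ over $K$ consists of a finite set of \emph{blocks} $O\sqcup\Lambda$, called \emph{polynomial} and \emph{linear} blocks, a finite-dimensional $K$-space $V_\tau$ for each block $\tau$, and a family of functions $\alpha$. Each $\alpha$ comes with a nonempty set of blocks $\operatorname{supp}\alpha$, its \emph{support}, which is part of the data; $\alpha$ is a form of positive degree on $\prod_{\tau\in\operatorname{supp}\alpha}V_\tau$ and is linear in each linear block of its support.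
\end{definition}

For a set $T$ of blocks put $V^T=\prod_{\tau\in T}V_\tau$. For a subfamily $\mathcal S\subset\mathcal A$ let $\mathcal S_T=\{\alpha\in\mathcal S:\operatorname{supp}\alpha\subset T\}$, let $X_T(\mathcal S)\subset V^T$ be the zero scheme of $\mathcal S_T$, and let $\varepsilon_T(\mathcal S)=\dim V^T-|\mathcal S_T|$ be its expected dimension. For a linear block $\beta\notin T$ let $\mathcal S_{T,\beta}=\{\alpha\in\mathcal S:\beta\in\operatorname{supp}\alpha\subset T\cup\beta\}$, so that $\mathcal S_{T\cup\beta}=\mathcal S_T\sqcup\mathcal S_{T,\beta}$. For $x\in V^T$ the members of $\mathcal S_{T,\beta}$ give linear forms $\alpha(x,\cdot)$ on $V_\beta$, and their \emph{corank}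
\[
\kappa^{\mathcal S}_{T,\beta}(x)=|\mathcal S_{T,\beta}|-\dim\operatorname{span}\{\alpha(x,\cdot):\alpha\in\mathcal S_{T,\beta}\}
\]
is the dimension of the space of linear relations among them.

\begin{definition}\label{def:good}
Let $c\ge1$. The arrangement $\mathcal A$ is \emph{$c$-good} if it satisfies the following two conditions.
\begin{enumerate}
\item[$(G1)_c$] For all $\mathcal S\subset\mathcal A$ and $T\subset O$, the scheme $X_T(\mathcal S)$ is integral of dimension $\varepsilon_T(\mathcal S)$, and its non-smooth locus has dimension at most $\varepsilon_T(\mathcal S)-c$.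
\item[$(G2)_c$] For all $\mathcal S\subset\mathcal A$, all sets of blocks $T$, all linear blocks $\beta\notin T$ and all $j\ge1$,
\[
\dim\{x\in X_T(\mathcal S):\kappa^{\mathcal S}_{T,\beta}(x)\ge j\}\le\varepsilon_T(\mathcal S)-c-j .
\]
\end{enumerate}
\end{definition}

If $O=\emptyset$, then $(G1)_c$ concerns only $T=\emptyset$, where $X_\emptyset(\mathcal S)$ is a reduced point, so it holds. Both conditions quantify over all $\mathcal S$ and $T$. Hence each of them passes to subfamilies and to restrictions to fewer blocks (keeping the functions supported there), and each of them for $c$ implies the same condition for every $c'$ with $1\le c'\le c$.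

The term $-j$ in $(G2)_c$ pays for the $j$ extra dimensions of the fiber of $X_{T\cup\beta}(\mathcal S)\to X_T(\mathcal S)$ over a point of corank $j$. This is what makes the next lemma work.

\begin{lemma}[Structure of the zero schemes]\label{lem:structure}
Let $\mathcal A$ be $c$-good, $\mathcal S\subset\mathcal A$, and $T$ any set of blocks.
\begin{enumerate}
\item[(i)] $X_T(\mathcal S)$ is integral of dimension $\varepsilon_T(\mathcal S)$, and its non-smooth locus has dimension at most $\varepsilon_T(\mathcal S)-c$.
\item[(ii)] Suppose that $O=\emptyset$, that the spaces $V_\tau$ have structures over an infinite subfield $k$ of $K$, and that the members of $\mathcal S$ are defined over $k$. Then the $k$-points are Zariski dense in $X_T(\mathcal S)$.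
\end{enumerate}
\end{lemma}

\begin{proof}
We drop $\mathcal S$ from the notation. Start with $T\cap O$, where (i) is $(G1)_c$ and where, for $O=\emptyset$, (ii) concerns a single point; then add linear blocks one at a time. So assume the claims for $T$, let $\beta\notin T$ be linear, put $\kappa=\kappa_{T,\beta}$ and $f=\dim V_\beta-|\mathcal S_{T,\beta}|$, and consider the projection $\pi\colon X_{T\cup\beta}\to X_T$. We have $\varepsilon_{T\cup\beta}=\varepsilon_T+f$, and the fiber over $x$ is the common kernel of the forms $\alpha(x,\cdot)$, a linear space of dimension $f+\kappa(x)$.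

(i) By $(G2)_c$ and (F2), the preimage of $\{\kappa=j\}$ has dimension at most $(\varepsilon_T-c-j)+(f+j)=\varepsilon_{T\cup\beta}-c$ for each $j\ge1$. The set $U=\{\kappa=0\}$ is open in $X_T$, and it is nonempty because $\dim\{\kappa\ge1\}<\varepsilon_T=\dim X_T$. It is covered by the open sets $U'$ on which a given maximal minor of the matrix with rows $\alpha(x,\cdot)$ is nonzero, and solving by Cramer's rule identifies $\pi^{-1}(U')$ with $U'\times K^f$. As $X_T$ is irreducible, the nonempty $U'$ meet pairwise, so $\pi^{-1}(U)$ is irreducible of dimension $\varepsilon_{T\cup\beta}$. By (F1) no component of $X_{T\cup\beta}$ lies in the complement of $\pi^{-1}(U)$, which has dimension less than $\varepsilon_{T\cup\beta}$. So $X_{T\cup\beta}$ is irreducible of the expected dimension, and Cohen--Macaulay by (F4).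

Let $(x,u)\in X_{T\cup\beta}$ with $x\in U$ a smooth point of $X_T$. By (F3) the differentials of the members of $\mathcal S_T$ are independent at $x$, and they vanish in the direction of $V_\beta$. The differentials of the members of $\mathcal S_{T,\beta}$ restrict on $V_\beta$ to the independent forms $\alpha(x,\cdot)$. So the Jacobian matrix is block triangular of full rank and $(x,u)$ is a smooth point. The non-smooth points therefore lie over $\{\kappa\ge1\}$, or over the non-smooth points of $X_T$ in $U$; the second set has preimage of dimension at most $\varepsilon_T-c+f=\varepsilon_{T\cup\beta}-c$. This is the bound in (i). As $c\ge1$, the coordinate ring satisfies $R_0$ by (F4) and is reduced by (F5).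

(ii) By induction the $k$-points of $U$ are dense in $U$. The fiber over such a point is the kernel of a linear map defined over $k$, and its $k$-points are dense in it because $k$ is infinite. So the closure $Y$ of the set of $k$-points of $X_{T\cup\beta}$ contains the whole fiber over each $k$-point of $U$. The set $\pi^{-1}(U)\setminus Y$ is open, and its image in $U$ is open because $\pi$ is locally the projection $U'\times K^f\to U'$. This image contains no $k$-point, so it is empty. Hence $Y$ contains $\pi^{-1}(U)$, which is dense in $X_{T\cup\beta}$.
\end{proof}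

Suppose now that new functions $\mathcal A_1$ are added to a very good arrangement $\mathcal A_0$ and that $(G2)_c$ fails. The next lemma shows that a single linear combination of the new functions is responsible, along a set whose codimension is bounded by $c+|\mathcal A_1|$. The size of $\mathcal A_0$ does not appear.

\begin{lemma}[Extension]\label{lem:ext}
Let $\mathcal A=\mathcal A_0\sqcup\mathcal A_1$ and $c\ge1$, and let $\mathcal A_0$ satisfy $(G2)_{c_0}$ with $c_0\ge c+|\mathcal A_1|$. If $\mathcal A$ fails $(G2)_c$, then there are $\mathcal S_0\subset\mathcal A_0$, a set of blocks $T$, a linear block $\beta\notin T$ and a nonzero vector $(\mu_\alpha)_{\alpha\in(\mathcal A_1)_{T,\beta}}$ over $K$ such that, with $\Phi=\sum_\alpha\mu_\alpha\alpha$, the set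
\[
D_\Phi=\big\{x\in X_T(\mathcal S_0):\kappa^{\mathcal S_0}_{T,\beta}(x)=0,\ \Phi(x,\cdot)\in\operatorname{span}\{\alpha(x,\cdot):\alpha\in(\mathcal S_0)_{T,\beta}\}\big\}
\]
has dimension greater than $\varepsilon_T(\mathcal S_0)-c-|\mathcal A_1|$.
\end{lemma}

\begin{proof}
Let $\mathcal S=\mathcal S_0\sqcup\mathcal S_1$ with $\mathcal S_i\subset\mathcal A_i$, and $T,\beta,j$ violate $(G2)_c$. Put $m=|\mathcal A_1|$, $m_T=|(\mathcal S_1)_T|$, $m_\beta=|(\mathcal S_1)_{T,\beta}|$ and $\varepsilon=\varepsilon_T(\mathcal S_0)$. Then $m_T+m_\beta\le m$ and $\varepsilon_T(\mathcal S)=\varepsilon-m_T$. Let $Y=\{x\in X_T(\mathcal S):\kappa^{\mathcal S}(x)\ge j\}\subset X_T(\mathcal S_0)$, where coranks are taken with respect to $T,\beta$. Suppose that $\dim D_{\Phi_\mu}\le\varepsilon-c-m$ for all nonzero $\mu$ supported on $(\mathcal S_1)_{T,\beta}$. We show that $\dim Y\le\varepsilon-m_T-c-j$, which contradicts the violation.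

Adding $m_\beta$ linear forms raises the corank by at most $m_\beta$, so $\kappa^{\mathcal S_0}\ge\max(1,j-m_\beta)$ on $Y'=Y\cap\{\kappa^{\mathcal S_0}\ge1\}$. By $(G2)_{c_0}$ for $\mathcal S_0$,
\[
\dim Y'\le\varepsilon-c_0-j+m_\beta\le\varepsilon-m_T-c-j,
\]
because $c_0\ge c+m_T+m_\beta$.

Let $Y''=Y\setminus Y'$ and $x\in Y''$. The relations among the forms $\alpha(x,\cdot)$, $\alpha\in\mathcal S_{T,\beta}$, form a space of dimension at least $j$. It projects injectively to the coefficients indexed by $(\mathcal S_1)_{T,\beta}$, because there is no relation among the forms from $\mathcal S_0$ alone. So $Y''=\emptyset$ if $m_\beta=0$, and otherwise the set of $[\mu]\in\mathbb P^{m_\beta-1}$ with $x\in D_{\Phi_\mu}$ contains a $\mathbb P^{j-1}$. The incidence set $\mathcal I=\{(x,[\mu]):x\in D_{\Phi_\mu}\}$ is defined by rank conditions, hence constructible. Applying (F2) to its two projections gives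
\[
\dim Y''+j-1\le\dim\mathcal I\le(\varepsilon-c-m)+(m_\beta-1),
\]
so $\dim Y''\le\varepsilon-c-j-(m-m_\beta)\le\varepsilon-m_T-c-j$.
\end{proof}

Next we turn the degeneracy of $\Phi$ along $D_\Phi$ into an algebraic identity, as in the expansion step of Section~\ref{sec:bilinear}. To have only few functions $h_j$ we need a point that is smooth on $X_T(\mathcal S_0)$; the margin $c_0$ provides it.

\begin{lemma}[Expansion]\label{lem:exp}
In the situation of Lemma~\ref{lem:ext} suppose also that $\mathcal A_0$ is $c_0$-good. Then there is an irreducible closed set $Z\subset X_T(\mathcal S_0)$ of codimension $a<c+|\mathcal A_1|$ such that for general $z\in Z$ there is an identity of formal power series in $y\in V^T$, linear in $u\in V_\beta$,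
\begin{equation}\label{eq:exp}
\Phi(z+y,u)=\sum_{\alpha\in(\mathcal S_0)_{T,\beta}}\lambda_\alpha(y)\,\alpha(z+y,u)+\sum_{\alpha\in(\mathcal S_0)_T}\alpha(z+y)\,\nu_\alpha(y,u)+\sum_{j=1}^ah_j(y)\,\eta_j(y,u)
\end{equation}
with $h_j(0)=0$. Also $\alpha(z)=0$ for $\alpha\in(\mathcal S_0)_T$.
\end{lemma}

\begin{proof}
Let $X=X_T(\mathcal S_0)$; by Lemma~\ref{lem:structure} it is integral of dimension $\varepsilon=\varepsilon_T(\mathcal S_0)$. The set $\{\kappa^{\mathcal S_0}_{T,\beta}=0\}$ is open in $X$, and in it $D_\Phi$ is cut out by the closed condition that adjoining the row $\Phi(x,\cdot)$ does not raise the rank. So $D_\Phi$ is open in its closure. Let $D'$ be an irreducible component of $D_\Phi$ of maximal dimension and $Z$ its closure, with the reduced structure. Then $D'=Z\cap D_\Phi$ is open in $Z$, and $\dim Z=\varepsilon-a$ with $a<c+|\mathcal A_1|\le c_0$. The non-smooth locus of $X$ has dimension at most $\varepsilon-c_0<\dim Z$. So a general $z\in Z$ lies in $D'$, is smooth on $X$ and is smooth on $Z$. By (F6) the kernel of $\mathcal O_{X,z}\to\mathcal O_{Z,z}$ is generated by $a$ elements. Lifting them, the ideal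 $J$ of $Z$ in $\mathcal O_{V^T,z}$ is generated by $(\mathcal S_0)_T$ and $a$ elements $h_1,\dots,h_a$, which vanish at $z$.

In coordinates of $V_\beta$, the matrix with rows $\alpha(x,\cdot)$, $\alpha\in(\mathcal S_0)_{T,\beta}$, has a maximal minor that is nonzero at $z$. Solve the equation $\Phi(x,\cdot)=\sum_\alpha\lambda_\alpha\,\alpha(x,\cdot)$ in the columns of this minor by Cramer's rule; this defines $\lambda_\alpha\in\mathcal O_{V^T,z}$. For $x\in Z$ near $z$ we have $x\in D'$, so the full equation has a solution, and it must be $(\lambda_\alpha(x))_\alpha$. Hence for each basis vector $v$ of $V_\beta$ the function $\Phi(x,v)-\sum_\alpha\lambda_\alpha(x)\alpha(x,v)$ vanishes on $Z$ near $z$. It therefore lies in $J$ and is a combination of $(\mathcal S_0)_T$ and $h_1,\dots,h_a$ with coefficients in $\mathcal O_{V^T,z}$. Expand in power series at $x=z+y$ and extend linearly in $u$.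
\end{proof}

Finally we substitute general points of $Z$ into the functions of an arrangement. Goodness survives, and the margin drops only by the codimension of $Z$.

\begin{lemma}[Specialization]\label{lem:spec}
Let $\mathcal R$ be an arrangement satisfying $(G2)_{c_0}$, with set of blocks $\mathfrak B_0\sqcup\mathfrak B_1$, all blocks in $\mathfrak B_1$ being linear. Let $T_0\subset\mathfrak B_0$ and let $Z\subset X_{T_0}(\mathcal R)$ be irreducible and closed with $\dim Z\ge\varepsilon_{T_0}(\mathcal R)-a'$ and $c_0-a'\ge1$. For $z\in V^{T_0}$ let $\mathcal R_z$ be the arrangement on the blocks $\mathfrak B_1$ that consists of the functions $\alpha(z,\cdot)$, with support $\operatorname{supp}\alpha\cap\mathfrak B_1$, for those $\alpha\in\mathcal R$ with $\operatorname{supp}\alpha\subset T_0\cup\mathfrak B_1$ and $\operatorname{supp}\alpha\not\subset T_0$. Then $\mathcal R_z$ satisfies $(G2)_{c_0-a'}$ for general $z\in Z$.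
\end{lemma}

\begin{proof}
A subfamily of $\mathcal R_z$ has the form $\mathcal T_z=\{\alpha(z,\cdot):\alpha\in\mathcal T\}$, where $\mathcal T\subset\mathcal R$ consists of functions with supports as in the statement. Let $T\subset\mathfrak B_1$, $\beta\in\mathfrak B_1\setminus T$, $j\ge1$, and put $\mathcal S=\mathcal R_{T_0}\sqcup\mathcal T$. The members of $\mathcal S$ supported in $T_0\cup T$ are $\mathcal R_{T_0}$ and the $\alpha\in\mathcal T$ with $\operatorname{supp}\alpha\cap\mathfrak B_1\subset T$, so $\varepsilon_{T_0\cup T}(\mathcal S)=\varepsilon_{T_0}(\mathcal R)+\varepsilon_T(\mathcal T_z)$. The family $\mathcal S_{T_0\cup T,\beta}$ consists of the $\alpha\in\mathcal T$ with $\beta\in\operatorname{supp}\alpha\cap\mathfrak B_1\subset T\cup\beta$, so it specializes to $(\mathcal T_z)_{T,\beta}$. Hence for $z\in Z$ the set $\{y\in X_T(\mathcal T_z):\kappa^{\mathcal T_z}_{T,\beta}(y)\ge j\}$ is the fiber over $z$ of $\{\kappa^{\mathcal S}_{T_0\cup T,\beta}\ge j\}\subset X_{T_0\cup T}(\mathcal S)$, a set of dimension at most $\varepsilon_{T_0\cup T}(\mathcal S)-c_0-j$. By (F2), for general $z\in Z$ the fiber has dimension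 at most
\[
\varepsilon_{T_0}(\mathcal R)+\varepsilon_T(\mathcal T_z)-c_0-j-\dim Z\le\varepsilon_T(\mathcal T_z)-(c_0-a')-j .
\]
There are finitely many $(\mathcal T,T,\beta,j)$ to consider, since the set is empty for $j>|\mathcal R|$.
\end{proof}

\section{Systems of multilinear forms}\label{sec:systems}

Let $k$ be an infinite field, $q\le d$, and for each \emph{label} $b\in[q]$ let $V_b$ be a finite-dimensional $k$-space. A \emph{$k$-form on $E$}, for $\emptyset\neq E\subset[q]$, is an element of $\bigotimes_{b\in E}V_b^*$, viewed as a multilinear function of $y_E=(y_b)_{b\in E}$; its degree is $|E|$ and its support is $E$. A \emph{lower form for $E$} is a form on a nonempty proper subset of $E$. A \emph{$k$-system} $\mathcal G$ is a family of $k$-forms on various supports. We write $I(\mathcal G)$ for the ideal that it generates in the polynomial ring $k[\prod_bV_b]$, and $I(\mathcal G)_K=I(\mathcal G)\otimes_kK$. All of this applies to the infinite field $K$, giving $K$-forms and $K$-systems.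

The polynomial ring is graded by the degrees in the single $y_b$. If $f$ is a form on $E$ and $f\in I(\mathcal G)$, then taking in $f=\sum_GGa_G$ the component of degree $1$ in $y_b$ for $b\in E$ and $0$ for $b\notin E$ gives
\begin{equation}\label{eq:multi}
f=\sum_{G\in\mathcal G,\ \operatorname{supp}G\subset E}G\,c_G,\qquad c_G\text{ a form on }E\setminus\operatorname{supp}G\text{, a scalar if }\operatorname{supp}G=E .
\end{equation}
In particular only the \emph{restriction of $\mathcal G$ to the labels $E$}, the family of members with support in $E$, matters.

\begin{definition}\label{def:sysgood}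
For a finite set $C$ of \emph{copies}, $\mathcal G^C$ is the arrangement with $O=\emptyset$, linear blocks $[q]\times C$, spaces $V_{(b,\gamma)}=V_b\otimes K$, and functions
\[
G_\chi(x)=G\big((x_{b,\chi(b)})_{b\in\operatorname{supp}G}\big),\qquad G\in\mathcal G,\quad\chi\colon\operatorname{supp}G\to C,
\]
where $G_\chi$ has support $\operatorname{graph}(\chi)$. The system $\mathcal G$ is \emph{$c$-good} ($c\ge1$) if $\mathcal G^C$ is $c$-good for $|C|=c$.
\end{definition}

For $C'\subset C$ the arrangement $\mathcal G^{C'}$ is the restriction of $\mathcal G^C$ to the blocks $[q]\times C'$. So the remarks after Definition~\ref{def:good} give: if $\mathcal G$ is $c_0$-good and $|C|\le c_0$, then $\mathcal G^C$ is $c_0$-good; a $c$-good system is $c'$-good for $1\le c'\le c$; subfamilies and restrictions to fewer labels of a $c$-good system are $c$-good. The empty system is $c$-good for all $c$. A $k$-system is $c$-good if and only if it is $c$-good as a $K$-system. For $|C|=1$ we identify $[q]\times C$ with $[q]$ and write $X_T(\mathcal G)$ for $T\subset[q]$.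

\begin{example}\label{ex:linear}
A system of forms of degree $1$ is $c$-good if and only if, for each label $b$, the members on $\{b\}$ are linearly independent. Indeed the coranks are constant; they vanish in the independent case, and otherwise $(G2)_c$ fails for $T=\emptyset$, where the point $X_\emptyset$ has positive corank. For a single form $G$ on $\{1,2\}$ of rank $r$, take $T=\{(1,\gamma)\}$, $\beta=(2,\gamma)$ and $\mathcal S=\{G(x_{1,\gamma},x_{2,\gamma})\}$. The set of corank $1$ is the left kernel, of codimension $r$, so $c$-goodness forces $r\ge c+1$.
\end{example}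

Substituting a point into some of the arguments of the members of a system gives the auxiliary forms that appeared as $G_i(z,\cdot)$ in \eqref{eq:bil}. For a system $\mathcal G'$, a set of blocks $T'\subset[q]\times C'$ and a point $z\in V^{T'}$, let $\mathcal Q_z(\mathcal G')$ be the family of \emph{contractions}
\[
G\big(y_{\operatorname{supp}G\setminus B},\,(z_{b,\theta(b)})_{b\in B}\big),\quad\text{a form on }\operatorname{supp}G\setminus B,
\]
indexed by the triples $(G,B,\theta)$ with $G\in\mathcal G'$, $\emptyset\ne B\subsetneq\operatorname{supp}G$, $\theta\colon B\to C'$ and $\operatorname{graph}(\theta)\subset T'$. If $\mathcal G'$ is a $k$-system and $z$ is a $k$-point, these are $k$-forms. The copies in Definition~\ref{def:sysgood} are there for the following lemma: some copies host the points $z^\tau$, and the remaining ones test the goodness of the enlarged system.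

\begin{lemma}[Contractions at general points]\label{lem:contr}
Let $\mathcal H$ be a $c_0$-good system and $\mathcal G'\subset\mathcal H$. For $1\le\tau\le h$ let $|C_\tau|\le c'$, $T_\tau\subset[q]\times C_\tau$, $\mathcal S_\tau\subset\mathcal G'^{\,C_\tau}$, and let $Z_\tau\subset X_{T_\tau}(\mathcal S_\tau)$ be irreducible and closed of codimension at most $a$. If $c_1\ge1$ and $c_1+h\max(c',a)\le c_0$, then for general $(z^1,\dots,z^h)\in\prod_\tau Z_\tau$ the system $\mathcal H\sqcup\bigsqcup_\tau\mathcal Q_{z^\tau}(\mathcal G')$ is $c_1$-good.
\end{lemma}

\begin{proof}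
Let $|C_y|=c_1$ and $C=C_1\sqcup\dots\sqcup C_h\sqcup C_y$. Let $\mathcal R\subset\mathcal H^C$ consist of
\begin{itemize}
\item the families $(\mathcal S_\tau)_{T_\tau}$ for all $\tau$;
\item all $H_\chi$ with $H\in\mathcal H$ and $\chi$ taking values in $C_y$;
\item all $G_\chi$ with $G\in\mathcal G'$ such that, for one $\tau$, the map $\chi$ takes values in $C_\tau\sqcup C_y$, meets both sets, and has $\operatorname{graph}(\chi)\cap([q]\times C_\tau)\subset T_\tau$.
\end{itemize}
Since $|C|\le hc'+c_1\le c_0$, the arrangement $\mathcal R$ satisfies $(G2)_{c_0}$. Let $T_0=\bigsqcup_\tau T_\tau$ and $\mathfrak B_1=[q]\times C_y$. Functions of the second and third kind involve $\mathfrak B_1$, so $\mathcal R_{T_0}=\bigsqcup_\tau(\mathcal S_\tau)_{T_\tau}$ and $X_{T_0}(\mathcal R)=\prod_\tau X_{T_\tau}(\mathcal S_\tau)$. This contains the irreducible set $\prod_\tau Z_\tau$. By Lemma~\ref{lem:structure} each factor $X_{T_\tau}(\mathcal S_\tau)$ has the expected dimension, so $\dim\prod_\tau Z_\tau\ge\varepsilon_{T_0}(\mathcal R)-ha$. For $z=(z^\tau)$ we have $\mathcal R_z=(\mathcal H\sqcup\bigsqcup_\tau\mathcal Q_{z^\tau}(\mathcal G'))^{C_y}$: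 a function $G_\chi$ of the third kind specializes to the contraction with $B=\chi^{-1}(C_\tau)$, $\theta=\chi|_B$, placed on the copies given by $\chi|_{\operatorname{supp}G\setminus B}$, and every contraction with every placement arises exactly once. Lemma~\ref{lem:spec} with $a'=ha$ gives $(G2)_{c_0-ha}$ for general $z$, and $c_0-ha\ge c_1$.
\end{proof}

We can now state the result for multilinear forms. It has two families of statements, proved together.

\begin{proposition}\label{prop:systems}
There are polynomially bounded functions $\rho_e(r,c)\ge c$ for $0\le e\le d$ and $\beta_e(r,c)\ge c$ for $1\le e\le d$ such that the following hold for all infinite fields $k$, all $q\le d$, all spaces $V_b$ and all $c\ge1$.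
\begin{enumerate}
\item[$(\mathrm{Reg}_e)$] If $\mathcal G$ is a $\rho_e(r,c)$-good $k$-system and $W$ is a family of $r$ $k$-forms of degrees at most $e$, then there is a family $W'$ of at most $\rho_e(r,c)$ $k$-forms of degrees at most $e$ such that $W\subset I(\mathcal G\sqcup W')$ and $\mathcal G\sqcup W'$ is $c$-good.
\item[$(\mathrm{Dich}_e)$] If $\mathcal G$ is a $\beta_e(r,c)$-good $k$-system, $\mathcal W$ is a family of $r$ $k$-forms of degree $e$, and $\mathcal G\sqcup\mathcal W$ is not $c$-good, then there are a set $E$ with $|E|=e$, a nonzero vector $(m_w)$ over $k$ indexed by the members of $\mathcal W$ with support $E$, and a family $U$ of at most $\beta_e(r,c)$ lower $k$-forms for $E$ such that $\sum_wm_ww\in I(\mathcal G)+(U)$.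
\end{enumerate}
\end{proposition}

Neither bound depends on the number or the degrees of the members of $\mathcal G$. Since the functions are nondecreasing, ``$r$ forms'' may be read as ``at most $r$ forms''. The statement $(\mathrm{Reg}_0)$ holds with $\rho_0(r,c)=c$, because there are no forms of degree $0$ and $W=W'=\emptyset$. Section~\ref{sec:layers} derives $(\mathrm{Reg}_e)$ from $(\mathrm{Dich}_1),\dots,(\mathrm{Dich}_e)$, and Sections~\ref{sec:elim}--\ref{sec:dich} derive $(\mathrm{Dich}_e)$ from $(\mathrm{Reg}_{e-1})$. The induction runs over all infinite fields at once, because the step for $k$ uses the inductive hypothesis for $K$ as well.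

\section{From dichotomy to regularization}\label{sec:layers}

The passage from dichotomy to regularization is a counting argument. We need it for systems and, in Section~\ref{sec:poly}, for polynomials, so we state it abstractly. Fix a polynomial ring over $k$ and a class of \emph{objects}, which are elements of the ring with a degree in $[1,d]$. Suppose that for each $c\ge1$ certain families of objects are called $c$-good, and that $c$-good families are $c'$-good for $1\le c'\le c$. For systems, the objects are the $k$-forms on nonempty subsets of $[q]$.

\begin{lemma}[Layers]\label{lem:layers}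
Let $0\le e\le d$ and suppose that for $1\le j\le e$ there are polynomially bounded functions $\beta_j(r,c)\ge c$ such that
\begin{enumerate}
\item[$(D_j)$] if $c\ge1$, $\mathcal G$ is a $\beta_j(r,c)$-good family, $\mathcal W$ is a family of $r$ objects of degree $j$, and $\mathcal G\sqcup\mathcal W$ is not $c$-good, then some $k$-linear combination of the members of $\mathcal W$ with nonzero coefficient vector lies in $I(\mathcal G)+(U)$, for a family $U$ of at most $\beta_j(r,c)$ objects of degrees in $[1,j-1]$.
\end{enumerate}
Then there is a polynomially bounded function $\rho(r,c)\ge c$, depending only on $\beta_1,\dots,\beta_e$, with the following property: if $c\ge1$, $\mathcal G$ is $\rho(r,c)$-good and $W$ is a family of $r$ objects of degrees at most $e$, then there is a family $W'$ of at most $\rho(r,c)$ objects of degrees at most $e$ such that $W\subset I(\mathcal G\sqcup W')$ and $\mathcal G\sqcup W'$ is $c$-good.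
\end{lemma}

\begin{proof}
Put $N_e=r$, $\Gamma_e=c$ and, for $j=e,e-1,\dots,1$,
\[
\Gamma_{j-1}=\max\big(\Gamma_j,\beta_j(N_j,\Gamma_j)\big),\qquad N_{j-1}=r+\sum_{j'=j}^eN_{j'}\Gamma_{j'-1}.
\]
Let $\rho(r,c)=\Gamma_0+\sum_{j=1}^eN_j$.

We maintain a family $\mathcal W=\mathcal W_1\sqcup\dots\sqcup\mathcal W_e$, where the layer $\mathcal W_j$ consists of the members of degree $j$, starting with $\mathcal W=W$. To apply $(D_j)$ to layer $j$, the lower layers must be good at a level that depends on the size of layer $j$. So at each stage we define levels from the top: $\gamma_e=c$ and $\gamma_{j-1}=\max(\gamma_j,\beta_j(|\mathcal W_j|,\gamma_j))$. If $\mathcal G\sqcup\mathcal W_{\le j}$ is $\gamma_j$-good for all $0\le j\le e$, stop and put $W'=\mathcal W$; the case $j=e$ says that $\mathcal G\sqcup W'$ is $c$-good. Otherwise take the smallest $j$ for which this fails. We show below that $\gamma_0\le\Gamma_0\le\rho(r,c)$, so $j\ge1$, and $\mathcal G\sqcup\mathcal W_{<j}$ is $\gamma_{j-1}$-good, hence $\beta_j(|\mathcal W_j|,\gamma_j)$-good. By $(D_j)$, applied to $\mathcal G\sqcup\mathcal W_{<j}$, $\mathcal W_j$ and $\gamma_j$, a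 nontrivial combination of $\mathcal W_j$ lies in $I(\mathcal G\sqcup\mathcal W_{<j})+(U)$ with $|U|\le\gamma_{j-1}$. Remove from $\mathcal W_j$ one member with nonzero coefficient and add $U$ to the lower layers. The removed member lies in the ideal of the new family $\mathcal G\sqcup\mathcal W$, so this ideal does not shrink and always contains $W$. Call this an \emph{event at layer $j$}.

We claim, by downward induction on $j$, that at most $N_j$ members ever occur in layer $j$ and that $\gamma_j\le\Gamma_j$ at all stages. For $j=e$ nothing is ever added and $\gamma_e=\Gamma_e$. Assume the claim for all $j'\ge j$. Monotonicity of $\beta_{j'}$ gives $\gamma_{j'-1}\le\Gamma_{j'-1}$ for $j'\ge j$. Each event at layer $j'$ uses up a member of that layer, so there are at most $N_{j'}$ of them, and each adds at most $\Gamma_{j'-1}$ objects. Layer $j-1$ starts with at most $r$ members and grows only through events at layers $j'\ge j$, so at most $N_{j-1}$ members ever occur in it. Hence there are finitely many events, the process stops, and $|W'|\le\sum_{j=1}^eN_j$.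
\end{proof}

For systems, $(\mathrm{Dich}_j)$ implies $(D_j)$, since lower forms for a set of size $j$ have degrees in $[1,j-1]$. So $(\mathrm{Dich}_1),\dots,(\mathrm{Dich}_e)$ imply $(\mathrm{Reg}_e)$.

The proof applies $(D_j)$ to the family $\mathcal G\sqcup\mathcal W_{<j}$, which grows with each event. If $|U|$ could be as large as the number of members of this family, each event could double the lower layers, and $r$ events would give a bound exponential in $r$. The expansion \eqref{eq:exp} does produce that many forms of lower degree, namely the contractions. The next section removes them.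

\section{Elimination}\label{sec:elim}

In this section and the next two, $1\le e\le d$ and $(\mathrm{Reg}_{e-1})$ is assumed for all infinite fields. Suppose that a form $f$ lies in $I(\mathcal G\sqcup Q_\tau)$, up to few lower forms, for several families $Q_\tau$ that are jointly in good position. For $e=1$ there are no lower forms, and two families suffice: if $f$ lies in the span of $\mathcal G\sqcup Q_1$ and in the span of $\mathcal G\sqcup Q_2$, and $\mathcal G\sqcup Q_1\sqcup Q_2$ is linearly independent (Example~\ref{ex:linear}), then $f$ lies in the span of $\mathcal G$. In general we single out one label $b$ and do this linear algebra over the coordinate ring of the zero set in the other labels. This removes the members of the $Q_\tau$ whose support contains $b$ and merges two memberships into one. There are $e$ labels, so we start with $2^e$ memberships.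

\begin{lemma}[Elimination]\label{lem:elim}
There is a polynomially bounded function $\pi_e(r)\ge1$ with the following property. Let $k$ be an infinite field, $|E|=e$, and let $\mathcal H=\mathcal G\sqcup\bigsqcup_{\tau=1}^{2^e}Q_\tau$ be a $\pi_e(r)$-good $k$-system with set of labels $E$. Let $f$ be a $k$-form on $E$ and suppose that for each $\tau$ there is a family $W_\tau$ of at most $r$ lower $k$-forms for $E$ with $f\in I(\mathcal G\sqcup Q_\tau)+(W_\tau)$. Then $f\in I(\mathcal G)+(W)$ for a family $W$ of at most $\pi_e(r)$ lower $k$-forms for $E$.
\end{lemma}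

\begin{proof}
Let $E=\{b_1,\dots,b_e\}$, $r_0=r$, $r_{l+1}=2r_l+\rho_{e-1}(2r_l,1)$ and $\pi_e(r)=1+r_e+\rho_{e-1}(2r_e,1)$. For $\sigma\subset[2^e]$ let $Q^l_\sigma$ be the family of members of $\bigsqcup_{\tau\in\sigma}Q_\tau$ whose support is disjoint from $\{b_1,\dots,b_l\}$. Call $\sigma$ \emph{dyadic} if it arises from $[2^e]$ by repeated halving into intervals. We prove by induction on $l$:
\begin{quote}
$(*_l)$ For each dyadic $\sigma$ of size $2^l$ there is a family $W_\sigma$ of at most $r_l$ lower $k$-forms for $E$ with $f\in I(\mathcal G\sqcup Q^l_\sigma)+(W_\sigma)$.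
\end{quote}
The case $l=0$ is the hypothesis. The case $l=e$ is the assertion, because supports are nonempty subsets of $E$ and so $Q^e_\sigma=\emptyset$.

Assume $(*_l)$ with $l<e$. Let $\sigma''=\sigma\sqcup\sigma'$ be dyadic of size $2^{l+1}$ with halves $\sigma,\sigma'$, and put $b=b_{l+1}$, $T=E\setminus b$, $\mathcal H'=\mathcal G\sqcup Q^l_\sigma\sqcup Q^l_{\sigma'}\subset\mathcal H$.

\emph{The ring and the free module.} The forms in $W_\sigma\sqcup W_{\sigma'}$ need not be in good position, so we regularize them first. The system $\mathcal H'$ is $\rho_{e-1}(2r_l,1)$-good. By $(\mathrm{Reg}_{e-1})$ for the set of labels $E$ there is a family $W'$ of at most $\rho_{e-1}(2r_l,1)$ $k$-forms of degrees at most $e-1$, that is, lower forms for $E$, such that $\mathcal H''=\mathcal H'\sqcup W'$ is $1$-good and $W_\sigma\sqcup W_{\sigma'}\subset I(\mathcal H'')$. Let $R$ be the quotient of $k[\prod_{b'\in T}V_{b'}]$ by the ideal generated by $\mathcal H''_T$, the members of $\mathcal H''$ with support in $T$. By Lemma~\ref{lem:structure}, $R\otimes K$ is a domain, the coordinate ring of $X_T(\mathcal H'')$. A form whose support contains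 $b$ is linear in $y_b$ and has an image in the $R$-module $M=R\otimes_kV_b^*$. Let $\mathcal M$ be the family of members of $\mathcal H''$ whose support contains $b$. By $(G2)_1$ their values at a general point of $X_T(\mathcal H'')$ are linearly independent. A relation $\sum_{\lambda\in\mathcal M}a_\lambda\lambda=0$ in $M$ with $a_\lambda\in R$ therefore forces each $a_\lambda$ to vanish at a general point, so $a_\lambda=0$. Thus $M_0=\bigoplus_{\lambda\in\mathcal M}R\lambda\subset M$ is free with basis $\mathcal M$. Let $\operatorname{pr}\colon M_0\to M_0$ be the $R$-linear projection that fixes the basis vectors in $\mathcal M\cap Q^l_\sigma$ and kills the others.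

\emph{The lower forms.} Let $w\in W_\sigma\sqcup W_{\sigma'}$ and write $w$ as in \eqref{eq:multi} with respect to $\mathcal H''$. If $b\notin\operatorname{supp}w$, only members of $\mathcal H''_T$ occur, so $w$ maps to $0$ in $R$. If $b\in\operatorname{supp}w$, the terms with members of $\mathcal H''_T$ map to $0$ in $M$, and the image of $w$ is $\sum d_{w,\lambda}\lambda\in M_0$, summed over $\lambda\in\mathcal M$ with $\operatorname{supp}\lambda\subset\operatorname{supp}w$, where $d_{w,\lambda}$ is a $k$-form on $\operatorname{supp}w\setminus\operatorname{supp}\lambda\subset T$ or a scalar. Let $w^\sharp$ be the sum of the terms $d_{w,\lambda}\lambda$ with $\lambda\in Q^l_\sigma$. It is a $k$-form on $\operatorname{supp}w\subsetneq E$ with image $\operatorname{pr}(w)$.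

\emph{Comparison.} Write the memberships $(*_l)$ for $\sigma$ and $\sigma'$ in the shape \eqref{eq:multi} and map them to $M$. All terms with a member of $\mathcal H'$ or of $W_\sigma\sqcup W_{\sigma'}$ supported in $T$ vanish, and we get
\[
f=g+x+n=g'+x'+n'\quad\text{in }M_0,
\]
where $g,g'$ lie in the $R$-span of $\mathcal M\cap\mathcal G$, $x$ in that of $\mathcal M\cap Q^l_\sigma$, $x'$ in that of $\mathcal M\cap Q^l_{\sigma'}$, and $n=\sum c_ww$, $n'=\sum c'_ww$ are sums over the $w\in W_\sigma$, respectively $w\in W_{\sigma'}$, with $b\in\operatorname{supp}w$ and coefficients in $R$. The projection kills $g,g',x'$ and fixes $x$, so $x+\operatorname{pr}(n)=\operatorname{pr}(n')$. Substituting for $x$,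
\[
f=g+\sum c_w\big(w-\operatorname{pr}(w)\big)+\sum c'_w\operatorname{pr}(w)\quad\text{in }M .
\]
The kernel of $k[\prod_{b'\in T}V_{b'}]\otimes V_b^*\to M$ lies in $I(\mathcal H''_T)$. Lifting, we obtain
\[
f\in I(\mathcal G)+\big(w-w^\sharp\big)_{w\in W_\sigma,\ b\in\operatorname{supp}w}+\big(w^\sharp\big)_{w\in W_{\sigma'},\ b\in\operatorname{supp}w}+I(\mathcal H''_T).
\]
A member of $\mathcal H''_T$ belongs to $\mathcal G$, or to $Q^l_\sigma\sqcup Q^l_{\sigma'}$, in which case its support avoids $b_1,\dots,b_l,b$ and it belongs to $Q^{l+1}_{\sigma''}$, or to $W'$. The forms $w-w^\sharp$, $w^\sharp$ and the members of $W'$ are at most $2r_l+\rho_{e-1}(2r_l,1)=r_{l+1}$ lower forms. This is $(*_{l+1})$ for $\sigma''$.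
\end{proof}

\section{Descent from $K$ to $k$}\label{sec:descent}

In the bilinear case one interpolation made the first factor of each product rational, and that was enough. In degree $e$ the interpolation expresses a $K$-form on $E'\subset E$ through $k$-forms on $E'$ and products of $K$-forms on smaller sets. So we treat the subsets of $E$ in order of decreasing size, until every factor is defined over $k$. Each interpolation adds contractions to $\mathcal G$; we run the whole construction $2^e$ times and eliminate them.

\begin{lemma}[Descent]\label{lem:descent}
There is a polynomially bounded function $\delta_e(p,r)\ge1$ with the following property. Let $k$ be an infinite field, $\mathcal G$ a $\delta_e(p,r)$-good $k$-system, $|E|=e$, let $w_1,\dots,w_\varrho$ be $k$-forms on $E$ with $\varrho\le r$, and let $\theta_1,\dots,\theta_\varrho\in K$ be linearly independent over $k$. Suppose that $f=\sum_i\theta_iw_i$ lies in the sum of $I(\mathcal G)_K$ and an ideal generated by at most $p$ lower $K$-forms for $E$. Then for each $i$ there is a family $U_i$ of at most $\delta_e(p,r)$ lower $k$-forms for $E$ with $w_i\in I(\mathcal G)+(U_i)$.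
\end{lemma}

\begin{proof}
Restrict $\mathcal G$ to the labels $E$. List the nonempty proper subsets of $E$ as $E_1,\dots,E_L$, $L=2^e-2$, with nonincreasing sizes. Put $N_0=p$, $N_l=N_{l-1}+N_{l-1}^2(r+N_{l-1})$ and
\[
\nu=2^e\sum_{l=1}^LN_{l-1},\qquad r'=\sum_{l=1}^LN_{l-1}(r+N_{l-1}),\qquad\delta_e(p,r)=\pi_e(r')+\nu .
\]

For $\tau=1,\dots,2^e$ in turn we construct, in $L$ steps, families $Q_\tau$ and $\mathcal U_\tau$ of lower $k$-forms for $E$, both empty at the start of round $\tau$. At any time, $\mathcal H$ denotes $\mathcal G$ together with all members of $Q_1,Q_2,\dots$ constructed so far, and $\mathcal G_{\mathrm{cur}}\subset\mathcal H$ denotes $\mathcal G$ together with the part of $Q_\tau$ constructed so far. We assign to $\mathcal H$ a level of goodness. It is $\delta_e(p,r)$ at the start, and step $l$ of each round lowers it by at most $N_{l-1}$. So $\mathcal H$ is always $\pi_e(r')$-good, and in particular $\mathcal G_{\mathrm{cur}}$ is $1$-good.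

A \emph{term of stage $l$} is a product $c\prod_P\phi_P(y_P)$ with $c\in K$, where $P$ runs over the parts of a partition of $E$ into at least two parts, and each part is declared to be either a \emph{$k$-part}, with $\phi_P\in\mathcal U_\tau$, or a \emph{$K$-part}, with $\phi_P$ a $K$-form on $P$ and $P\in\{E_{l+1},\dots,E_L\}$. The invariant after step $l$ of round $\tau$ is:
\begin{quote}
modulo $I(\mathcal G_{\mathrm{cur}})_K$, $f$ is a sum of at most $N_l$ terms of stage $l$.
\end{quote}
For $l=0$ this is the hypothesis on $f$ written in the shape \eqref{eq:multi}: each lower form is multiplied by a form on the complementary set, and both are $K$-parts.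

\emph{Step $l$: choice of points.} Let $E'=E_l$, $j=|E'|$ and $D=E\setminus E'\ne\emptyset$. The terms of stage $l-1$ that have $E'$ as a $K$-part sum to $\sum_np_n(y_{E'})q_n(y_D)$, where $p_n$ is a $K$-form on $E'$ and $q_n$ is the product of the remaining factors. Keep a maximal subset $q_1,\dots,q_{N'}$ that is $K$-linearly independent modulo $I(\mathcal G_{\mathrm{cur}})_K$, express the other $q_n$ through it, and collect; this changes the $p_n$, and $N'\le N_{l-1}$. The remaining terms, which we call \emph{old}, are already of stage $l$. If $N'=0$ the step is finished. Let $N'\ge1$.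

By Lemma~\ref{lem:structure}, $X=X_D(\mathcal G_{\mathrm{cur}})$ is integral and its $k$-points are dense. A polynomial on $V^D$ that vanishes on $X$ lies in the ideal of the members of $\mathcal G_{\mathrm{cur}}$ supported in $D$, because $X$ is reduced. So $q_1,\dots,q_{N'}$ are linearly independent functions on $X$. Their value vectors $(q_n(v))_n$, $v\in X$, then span $K^{N'}$, so $\det(q_n(v^m))_{n,m}$ is nonzero on a dense open subset of the irreducible variety $X^{N'}$. Apply Lemma~\ref{lem:contr} with $\mathcal G'=\mathcal G_{\mathrm{cur}}$, $h=N'$, $c'=1$, $a=0$, and $N'$ copies of the data $T'=D$, $\mathcal S=\mathcal G_{\mathrm{cur}}$, $Z=X$: for general $(v^m)\in X^{N'}$ the system $\mathcal H\sqcup\bigsqcup_m\mathcal Q_{v^m}(\mathcal G_{\mathrm{cur}})$ is good at the level of $\mathcal H$ minus $N'$. As $X(k)^{N'}$ is dense in $X^{N'}$, there are $k$-points $v^1,\dots,v^{N'}\in X(k)$ with both properties. Add the contractions $\bigsqcup_m\mathcal Q_{v^m}(\mathcal G_{\mathrm{cur}})$, which are lower $k$-forms for $E$, to $Q_\tau$, and let $\mathcal G_{\mathrm{new}}$ be the resulting current system.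

\emph{Step $l$: substitution.} We have $f=\sum_np_nq_n+(\text{old terms})+\sum_GGc_G$, the last sum being in the shape \eqref{eq:multi} for $\mathcal G_{\mathrm{cur}}$ over $K$. Substitute $y_D=v^m$. A member $G$ becomes $0$ if $\operatorname{supp}G\subset D$, is unchanged if $\operatorname{supp}G\subset E'$, and otherwise becomes the contraction with $B=\operatorname{supp}G\cap D$. So the last sum becomes an element of $I(\mathcal G_{\mathrm{new}})_K$. In an old term, the factors on parts $P\subset D$ become scalars, and there are two cases.
\begin{itemize}
\item One part $P$ contains $E'$. The $K$-parts lie in $\{E_{l+1},\dots,E_L\}$, so they have size at most $j$ and differ from $E'$; hence $P$ is a $k$-part. The term becomes a scalar times $\phi_P(y_{E'},v^m_{P\setminus E'})$, a $k$-form on $E'$.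
\item At least two parts meet $E'$. The term becomes a scalar times a product of $K$-forms on the nonempty sets $P\cap E'$, which partition $E'$ and have size less than $j$. These sets come after $E_l$ in the list.
\end{itemize}
Hence, modulo $I(\mathcal G_{\mathrm{new}})_K$ and for $m=1,\dots,N'$,
\[
\sum_nq_n(v^m)\,p_n(y_{E'})\equiv\sum_i\theta_i\,w_i(y_{E'},v^m)-(\text{at most }N_{l-1}\text{ substituted old terms}).
\]
Add to $\mathcal U_\tau$ the $k$-forms $w_i(\cdot,v^m)$ and the $k$-forms $\phi_P(\cdot,v^m_{P\setminus E'})$ of the first case; these are at most $N'(r+N_{l-1})$ forms on $E'$. Inverting the matrix $(q_n(v^m))$ expresses each $p_n$, modulo $I(\mathcal G_{\mathrm{new}})_K$, as a sum of at most $N'(r+N_{l-1})$ expressions, each a scalar times a member of $\mathcal U_\tau$ on $E'$ or times a product of $K$-forms on parts of $E'$ that come after $E_l$. The $K$-parts of $q_n$ lie in $\{E_l,\dots,E_L\}$ and are disjoint from $E'$, so they lie in $\{E_{l+1},\dots,E_L\}$. Thus $p_nq_n$ becomes a sum of terms of stage $l$, and the total number of terms is at most $N_{l-1}+N'\cdot N'(r+N_{l-1})\le N_l$.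

\emph{Conclusion.} After step $L$ there are no $K$-parts: $f\equiv\sum_tc_t\Pi_t$ modulo $I(\mathcal G\sqcup Q_\tau)_K$, with $c_t\in K$ and each $\Pi_t$ a product of members of $\mathcal U_\tau$, and $|\mathcal U_\tau|\le r'$. Fix $i$ and let $\varphi\colon K\to k$ be $k$-linear with $\varphi(\theta_i)=1$ and $\varphi(\theta_{i'})=0$ for $i'\neq i$. Applying $\varphi$ to coefficients is linear over the polynomial ring over $k$; it sends $f$ to $w_i$, $c_t\Pi_t$ to $\varphi(c_t)\Pi_t$, and $I(\mathcal G\sqcup Q_\tau)_K$ into $I(\mathcal G\sqcup Q_\tau)$. So $w_i\in I(\mathcal G\sqcup Q_\tau)+(\mathcal U_\tau)$. After all $2^e$ rounds $\mathcal G\sqcup\bigsqcup_\tau Q_\tau$ is $\pi_e(r')$-good, and Lemma~\ref{lem:elim}, applied to $w_i$ with $W_\tau=\mathcal U_\tau$, gives at most $\pi_e(r')\le\delta_e(p,r)$ lower $k$-forms as required.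
\end{proof}

\section{The dichotomy for multilinear forms}\label{sec:dich}

We prove $(\mathrm{Dich}_e)$ from $(\mathrm{Reg}_{e-1})$ by expansion, elimination over $K$, and descent. Put
\[
m=rc^d,\qquad p_1=\pi_e\big(2^d(c+m)\big),\qquad\beta_e(r,c)=p_1+2^d(c+m)+\delta_e(p_1,r).
\]
Let $\mathcal G$ be $c_0$-good with $c_0=\beta_e(r,c)$, let $\mathcal W$ consist of $r$ forms of degree $e$, and suppose that $\mathcal G\sqcup\mathcal W$ is not $c$-good.

\emph{Expansion.} Let $|C|=c$, $\mathcal A_0=\mathcal G^C$ and $\mathcal A_1=\mathcal W^C$. Then $\mathcal A_0$ is $c_0$-good, $|\mathcal A_1|\le rc^e\le m$, $c_0\ge c+m$, and $\mathcal A_0\sqcup\mathcal A_1$ fails $(G2)_c$. Lemmas~\ref{lem:ext} and~\ref{lem:exp} give $\mathcal S_0$, $T$, $\beta=(b,\gamma)$, $Z$ of codimension $a<c+m$, and $\Phi=\sum\mu_{w,\chi}w_\chi$, summed over the pairs with $\beta\in\operatorname{graph}(\chi)\subset T\cup\beta$. Fix $\chi$, with domain $E$, such that $\mu_{w,\chi}\ne0$ for some $w$, and let $\Gamma=\operatorname{graph}(\chi)\setminus\beta\subset T$. For $\Delta\subset\Gamma\cup\beta$ the \emph{$\Delta$-component} of a power series in $(y,u)$ is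 its part of degree $1$ in each block of $\Delta$ and degree $0$ in all other blocks, where $u$ is the variable of the block $\beta$. The blocks in $\operatorname{graph}(\chi)$ have distinct labels, so writing $y_{b'}$ for $y_{(b',\chi(b'))}$ and $y_b$ for $u$, a $\Delta$-component with $\Delta\neq\emptyset$ is a $K$-form on the set of labels of $\Delta$, a subset of $E$. The $(\Gamma\cup\beta)$-component of a product $PP'$ is the sum, over all splittings $\Gamma\cup\beta=\Delta\sqcup\Delta'$, of the $\Delta$-component of $P$ times the $\Delta'$-component of $P'$. We take the $(\Gamma\cup\beta)$-component of \eqref{eq:exp}.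

On the left, $w'_{\chi'}(z+y,u)$ involves only the blocks in $\operatorname{graph}(\chi')$, so it contributes only if $\operatorname{graph}(\chi)\subset\operatorname{graph}(\chi')$. Both sets have $e$ elements, so $\chi'=\chi$, and then the component is $w'(y_E)$ by multilinearity. The left side becomes $w^*=\sum_w\mu_{w,\chi}w$, summed over the $w\in\mathcal W$ with support $E$.

On the right, let $\alpha=G_\psi$ be a member of $(\mathcal S_0)_{T,\beta}$ or of $(\mathcal S_0)_T$, and let $\Delta\subset\Gamma\cup\beta$. The $\Delta$-component of $\alpha(z+y,u)$, respectively $\alpha(z+y)$, vanishes unless $\Delta\subset\operatorname{graph}(\psi)$ and, in the first case, $\beta\in\Delta$, as $\alpha$ is then linear in $u$. When these conditions hold, $\operatorname{graph}(\psi)\setminus\Delta\subset T$, and the component is obtained from $G$ by inserting $y$ or $u$ in the blocks of $\Delta$ and $z$ in the other blocks of $\operatorname{graph}(\psi)$. For $\Delta=\emptyset$, which occurs only in the second case, this is $\alpha(z)=0$. For $\Delta=\operatorname{graph}(\psi)$ it is $G$. Otherwise it is the member of $\mathcal Q_z(\mathcal G)$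 with $B$ the set of labels of $\operatorname{graph}(\psi)\setminus\Delta$ and $\theta=\psi|_B$. So the first two sums in \eqref{eq:exp} contribute an element of $I(\mathcal G\sqcup\mathcal Q_z(\mathcal G))_K$. The series $h_j$ do not involve $u$ and vanish at $y=0$, so their nonzero components are $K$-forms on nonempty subsets of $E\setminus b$, at most $2^d$ for each $j$. Hence for general $z\in Z$,
\begin{equation}\label{eq:wstar}
w^*\in I\big(\mathcal G\sqcup\mathcal Q_z(\mathcal G)\big)_K+\big(\text{at most }2^d(c+m)\text{ lower }K\text{-forms for }E\big).
\end{equation}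

\emph{Elimination.} Apply Lemma~\ref{lem:contr} with $\mathcal H=\mathcal G'=\mathcal G$, $h=2^e$ copies of $(C,T,\mathcal S_0,Z)$, $c'=c$ and $c_1=p_1$; this is allowed because $p_1+2^e\max(c,a)\le p_1+2^d(c+m)\le c_0$. For general $(z^1,\dots,z^h)\in Z^h$ the $K$-system $\mathcal G\sqcup\bigsqcup_\tau\mathcal Q_{z^\tau}(\mathcal G)$ is $p_1$-good and \eqref{eq:wstar} holds at each $z^\tau$. Lemma~\ref{lem:elim} over the field $K$, applied to the restriction to the labels $E$, shows that $w^*$ lies in the sum of $I(\mathcal G)_K$ and an ideal generated by at most $p_1$ lower $K$-forms for $E$.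

\emph{Descent.} Let $\theta_1,\dots,\theta_\varrho$ be a basis of the $k$-span of the coefficients $\mu_{w,\chi}$ in $K$, so $1\le\varrho\le r$. Write $\mu_{w,\chi}=\sum_im_{wi}\theta_i$ with $m_{wi}\in k$, and $w_i=\sum_wm_{wi}w$. Then $w^*=\sum_i\theta_iw_i$. The vector $(m_{w1})_w$ is nonzero, since otherwise $\theta_2,\dots,\theta_\varrho$ would span. As $\mathcal G$ is $\delta_e(p_1,r)$-good, Lemma~\ref{lem:descent} gives $w_1\in I(\mathcal G)+(U)$ with at most $\delta_e(p_1,r)\le\beta_e(r,c)$ lower $k$-forms for $E$. This is $(\mathrm{Dich}_e)$.

The induction is complete: Proposition~\ref{prop:systems} holds, and Lemmas~\ref{lem:elim} and~\ref{lem:descent} hold for all $1\le e\le d$ and all infinite fields. So far the characteristic has played no role.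

\section{Polynomials}\label{sec:poly}

From now on $k$ is as in Theorem~\ref{thm:infinite}: it is infinite, $\operatorname{char}k=0$ or $p=\operatorname{char}k\ge d$, and $k$ is perfect if $d=p$. Let $V=k^n$. We consider families $F$ of forms on $V$ over $k$ of degrees in $[1,d]$.

\subsection{Polars}
To apply elimination and descent we need multilinear forms. Taking multilinear parts of $\phi(z+y_1+y_2+\cdots)$ leads to the following expressions, which we define by extracting coefficients so that no factorial is inverted. For a form $\phi$ of degree $j$ and $0\le\mu\le j$ let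
\[
\phi\langle x;x_1,\dots,x_\mu\rangle=\text{coefficient of }\sigma^{j-\mu}s_1\cdots s_\mu\text{ in }\phi(\sigma x+s_1x_1+\dots+s_\mu x_\mu).
\]
This \emph{polar} is linear in $\phi$, homogeneous of degree $j-\mu$ in $x$, and symmetric and multilinear in $x_1,\dots,x_\mu$. For $\mu=0$ it is $\phi(x)$, and for $\mu=1$ it is the directional derivative $\partial_{x_1}\phi(x)$. For $\mu=j$ it does not depend on $x$ and is the \emph{polarization} $\widetilde\phi(x_1,\dots,x_j)$.

\begin{lemma}\label{lem:polar}
Let $\phi$ be a form of degree $j\ge1$.
\begin{enumerate}
\item[(i)] $\widetilde\phi(x,\dots,x)=j!\,\phi(x)$ and $\widetilde\phi(x,\dots,x,v)=(j-1)!\,\partial_v\phi(x)$.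
\item[(ii)] Let $J'\subset J$ be finite sets. The part of $\phi\langle z+\sum_{b\in J}y_b;x_1,\dots,x_\mu\rangle$ of degree $1$ in each $y_b$, $b\in J'$, and degree $0$ in each $y_b$, $b\in J\setminus J'$, is $\phi\langle z;(y_b)_{b\in J'},x_1,\dots,x_\mu\rangle$ if $|J'|+\mu\le j$, and $0$ otherwise.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The coefficient of $s_1\cdots s_j$ in $(s_1+\dots+s_j)^j\phi(x)$ is $j!\,\phi(x)$. With $\sigma=s_1+\dots+s_{j-1}$, the part of $\phi(\sigma x+s_jv)$ of degree $1$ in $s_j$ is $\sigma^{j-1}s_j\,\partial_v\phi(x)$, and the coefficient of $s_1\cdots s_{j-1}$ in $\sigma^{j-1}$ is $(j-1)!$.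

(ii) Let $\psi(x)=\phi\langle x;x_1,\dots,x_\mu\rangle$. By homogeneity of $\phi$, it is the coefficient of $s_1\cdots s_\mu$ in $\phi(x+\sum_is_ix_i)$. The part in question is the coefficient of $\prod_{b\in J'}t_b$ in $\psi(z+\sum_{b\in J'}t_by_b)$. As $\psi$ is homogeneous of degree $j-\mu$, this is $0$ if $|J'|>j-\mu$, and otherwise it is the coefficient of $\sigma^{j-\mu-|J'|}\prod_bt_b$ in $\psi(\sigma z+\sum_bt_by_b)$, that is, of $\sigma^{j-\mu-|J'|}\prod_bt_b\prod_is_i$ in $\phi(\sigma z+\sum_bt_by_b+\sum_is_ix_i)$.
\end{proof}

\subsection{Good families of polynomials}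
Goodness of $F$ must control the Jacobian matrix of $F$, and it must imply goodness of the multilinear systems obtained by substituting points into polars. So we put all polars into one arrangement.

\begin{definition}\label{def:polygood}
For finite sets $O,C$ let $F^{O,C}$ be the arrangement with polynomial blocks $O$, linear blocks $C$, all spaces equal to $V\otimes K$, and functions
\[
f_{o,B}=f\langle x_o;(x_\gamma)_{\gamma\in B}\rangle,\qquad f\in F,\quad B\subset C,\quad|B|\le\deg f,
\]
where $o\in O$ and the support is $B\cup o$ if $|B|<\deg f$, while $o$ is the symbol $*$ and the support is $B$ if $|B|=\deg f$. The family $F$ is \emph{$c$-good} ($c\ge1$) if $F^{O,C}$ satisfies $(G2)_c$ for $|O|=|C|=c$.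
\end{definition}

For $O'\subset O$, $C'\subset C$ the arrangement $F^{O',C'}$ is a restriction of $F^{O,C}$. So if $F$ is $c_0$-good, then $F^{O,C}$ satisfies $(G2)_{c_0}$ whenever $|O|,|C|\le c_0$; a $c$-good family is $c'$-good for $1\le c'\le c$; subfamilies of $c$-good families are $c$-good; and the empty family is $c$-good for all $c$. If $|O|=|C|=c$, each $f$ gives at most $\omega(c)=(1+c)^{d+1}$ functions, as there are at most $(1+c)^d$ choices for $B$ and at most $c$ for $o$.

\begin{lemma}\label{lem:Rc}
Let $F$ be $c$-good and $F'\subset F$ a subfamily.
\begin{enumerate}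
\item[(i)] The ring $K[V]/I(F')_K$ is a complete intersection of codimension $|F'|$ and a normal domain, and it is smooth outside a closed set of codimension at least $c+1$.
\item[(ii)] $F'$, in any order, is an $R_c$-sequence over $K$ and over $k$.
\item[(iii)] $F^{O,C}$ satisfies $(G1)_c$ for all $O,C$. In particular $F^{O,C}$ is $c$-good whenever $|O|,|C|\le c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $X$ be the zero scheme of $F'$ in $V\otimes K$; it contains $0$. Apply $(G2)_c$ with $T=\{o\}$, $\beta\in C$, $j=1$ and the family $\mathcal S$ of the functions $f(x_o)$ and $\partial_{x_\beta}f(x_o)$, $f\in F'$, which are the polars with $B=\emptyset$ and $B=\{\beta\}$. Here $X_T(\mathcal S)=X$ and $\varepsilon_T(\mathcal S)=n-|F'|$, so the set of $x\in X$ at which the differentials $df(x)$, $f\in F'$, are dependent has dimension at most $n-|F'|-c-1$. By (F1) no component of $X$ lies in this set, so by (F3) every component has dimension $n-|F'|$ and $X$ is smooth outside a closed set of codimension at least $c+1$. By (F4), $F'$ is a regular sequence in any order, and $A_K=K[V]/I(F')_K$ is Cohen--Macaulay and satisfies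 $R_c$. As $c\ge1$, it is a finite product of integrally closed domains by (F5). It has no idempotent other than $0,1$: the degree $0$ part of an idempotent $\epsilon$ is an idempotent of $K$, so after replacing $\epsilon$ by $1-\epsilon$ we may assume that it is $0$, and comparing the lowest nonzero component in $\epsilon=\epsilon^2$ gives $\epsilon=0$. So $A_K$ is a normal domain.

(ii) Every initial segment of $F'$, in any order, is again a subfamily of $F$, so the claim over $K$ follows from the proof of (i), and over $k$ it suffices to treat $F'$ itself. Since $k[V]\to K[V]$ is faithfully flat, $F'$ is a regular sequence in $k[V]$. Let $A=k[V]/I(F')$. The map $A\to A_K=A\otimes K$ is faithfully flat and integral. For a prime $P$ of $A$ of height at most $c$ choose a prime $P'$ of $A_K$ over $P$. For the flat local map $A_P\to(A_K)_{P'}$ the dimension of the target is the sum of the dimensions of the source and of the fiber ring \cite[Theorem~15.1]{Matsumura}, and the fiber ring has dimension $0$ by integrality. So $\operatorname{ht}P'=\operatorname{ht}P\le c$ and $(A_K)_{P'}$ is regular. Regularity descends along flat local maps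 \cite[Theorem~23.7]{Matsumura}, so $A_P$ is regular.

(iii) The functions with support in $T\subset O$ have $B=\emptyset$, so they are of the form $f(x_o)$ with $o\in T$. Hence $X_T(\mathcal S)$ is a product, over $o\in T$, of zero schemes of subfamilies of $F$. A product of integral schemes of finite type over the algebraically closed field $K$ is integral; by (i) this one has the expected dimension, and it is smooth at every point whose coordinates are all smooth points, so its non-smooth locus has codimension at least $c+1$.
\end{proof}

\subsection{The dichotomy for polynomials}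
For $1\le i\le d$ take the set of labels $[i]$ with $V_b=V$ for all $b$, and let $\mathcal G_F$ be the $k$-system of the forms $\widetilde\phi(y_A)$ on $A$, indexed by $\phi\in F$ and $A\subset[i]$ with $|A|=\deg\phi$. We use Lemma~\ref{lem:layers} with the forms on $V$ over $k$ of degrees in $[1,d]$ as objects and with Definition~\ref{def:polygood} as the notion of goodness. The next proposition is the statement $(D_i)$ in this setting.

\begin{proposition}\label{prop:polydich}
For $1\le i\le d$ there is a polynomially bounded function $b_i(m,c)\ge c$ with the following property. If $c\ge1$, $F$ is a $b_i(m,c)$-good family, $f_1,\dots,f_m$ are forms of degree $i$ on $V$ over $k$, and $F\sqcup\{f_1,\dots,f_m\}$ is not $c$-good, then some $f^*=\sum_lm_lf_l$ with $0\ne(m_l)\in k^m$ lies in $I(F)+(U)$ for a family $U$ of at most $b_i(m,c)$ forms over $k$ of degrees in $[1,i-1]$.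
\end{proposition}

\begin{proof}
Put $M=m\,\omega(c)$, $h=2^i$, $p_1=\pi_i(2^d(c+M))$, $\delta=\delta_i(p_1,m)$ and
\[
c_0=d\,p_1+2^d(c+M)+d\,\delta .
\]
For $i<d$ let $b_i(m,c)=c_0$. For $i=d$ let $b_d(m,c)=c_0+\rho'(\delta,1)+1$, where $\rho'$ is the function that the proof of Lemma~\ref{lem:layers} builds from $b_1,\dots,b_{d-1}$ for $e=d-1$. In all cases $F$ is $c_0$-good. Steps 1--3 prove a statement about the polarization $\widetilde{f^*}$, and Steps 4 and 5 return to $f^*$.

\emph{Step 1: expansion.} Let $|O|=|C|=c$, let $\mathcal A_0=F^{O,C}$, which is $c_0$-good by Lemma~\ref{lem:Rc}(iii), and let $\mathcal A_1=\{f_1,\dots,f_m\}^{O,C}$, so $|\mathcal A_1|\le M$. By assumption $\mathcal A_0\sqcup\mathcal A_1$ fails $(G2)_c$, and $c_0\ge c+M$. Lemmas~\ref{lem:ext} and~\ref{lem:exp} give $\mathcal S_0,T,\beta,Z$, a codimension $a<c+M$, and $\Phi=\sum\mu_{l,o,B}\,(f_l)_{o,B\cup\beta}$, summed over $B\subset T\cap C$ with $|B|\le i-1$, and $o\in T\cap O$ if $|B|<i-1$, $o=*$ if $|B|=i-1$. Fix $(o,B)$ such that $\mu_{l,o,B}\ne0$ for some $l$, and put $f^\circ=\sum_l\mu_{l,o,B}f_l$.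

The function $(f_l)_{o,B\cup\beta}$ has degree $i-1-|B|$ in the block $o$, so we polarize in that block. Choose $J\subset[i]$ with $|J|=i-1-|B|$, which is empty exactly when $o=*$, and a bijection $\psi\colon B\cup\beta\to[i]\setminus J$. In \eqref{eq:exp} substitute
\[
y_o=\sum_{b\in J}y_b\ \ (\text{if }J\neq\emptyset),\qquad y_\gamma=y_{\psi(\gamma)}\ \ (\gamma\in B),\qquad u=y_{\psi(\beta)},
\]
and $0$ for the other blocks of $y$, where $y_1,\dots,y_i$ are new vector variables. For $A\subset[i]$ the \emph{$A$-part} of a series in $y_1,\dots,y_i$ is its part of degree $1$ in $y_b$ for $b\in A$ and degree $0$ in $y_b$ for $b\notin A$; for $A\neq\emptyset$ it is a $K$-form on $A$. The $[i]$-part of a product is $\sum_{A\sqcup A'=[i]}P_AP'_{A'}$. We take the $[i]$-part of the substituted identity.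

Let $\phi$ be a form and $\alpha=\phi_{o',B'}$ with $\operatorname{supp}\alpha\subset T\cup\beta$. After substitution the arguments of $\alpha$ are: $x_{o'}=z_{o'}+\sum_{b\in J}y_b$ if $o'=o\in O$ and $x_{o'}=z_{o'}$ for other $o'\in O$; $x_\gamma=z_\gamma+y_{\psi(\gamma)}$ for $\gamma\in B'\cap B$; $x_\gamma=z_\gamma$ for $\gamma\in B'\setminus(B\cup\beta)$; and $x_\beta=y_{\psi(\beta)}$ if $\beta\in B'$. Let $\Delta_A=\psi^{-1}(A)\subset B\cup\beta$. The $A$-part of $\alpha$ vanishes unless
\begin{enumerate}
\item[(a)] $\Delta_A\subset B'$, because $y_{\psi(\gamma)}$ enters only through $x_\gamma$;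
\item[(b)] $\beta\in\Delta_A$ if $\beta\in B'$, because $\alpha$ is then linear in $y_{\psi(\beta)}$;
\item[(c)] $A\cap J=\emptyset$, or $o'=o$ and $|A\cap J|+|B'|\le\deg\phi$, by Lemma~\ref{lem:polar}(ii).
\end{enumerate}
If these hold, then $B''=B'\setminus\Delta_A$ lies in $T\cap C$, and linearity in the $x_\gamma$ together with Lemma~\ref{lem:polar}(ii) for $J'=A\cap J$ shows that the $A$-part is
\begin{equation}\label{eq:Apart}
\phi\big\langle z_{o'};(y_b)_{b\in A},(z_\gamma)_{\gamma\in B''}\big\rangle .
\end{equation}
If $|A|+|B''|=\deg\phi$, this does not depend on $z_{o'}$ and we replace $o'$ by $*$. If $|A|+|B''|<\deg\phi$, then $|B'|\le|A|+|B''|<\deg\phi$, so $o'\in T\cap O$.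

On the left side of \eqref{eq:exp} take $A=[i]$ and $\alpha=(f_l)_{o',B_1\cup\beta}$. Condition (a) gives $B\subset B_1$, and (c) gives $J=\emptyset$, or $o'=o$ and $|J|+|B_1|+1\le i$. If $J=\emptyset$, then $|B|=i-1\ge|B_1|$, so $B_1=B$ and $o'=*=o$. Otherwise $|B_1|\le|B|$, so again $(o',B_1)=(o,B)$. In this case $B''=\emptyset$ and \eqref{eq:Apart} is $\widetilde{f_l}(y_1,\dots,y_i)$. So the left side becomes $\widetilde{f^\circ}$.

For $z\in V^T$ let $\mathcal Q_z$ be the family of the $K$-forms \eqref{eq:Apart} on $A$, indexed by $(\phi,A,o',B'')$ with $\phi\in F$, $\emptyset\ne A\subset[i]$, $B''\subset T\cap C$, $|A|+|B''|\le\deg\phi$, $o'\in T\cap O$ if the inequality is strict and $o'=*$ otherwise, and $(o',B'')\ne(*,\emptyset)$. The excluded case $(o',B'')=(*,\emptyset)$ gives exactly the members $\widetilde\phi(y_A)$ of $\mathcal G_F$. On the right side of \eqref{eq:exp}, the $\emptyset$-part of $\alpha\in(\mathcal S_0)_{T,\beta}$ vanishes by (b), and the $\emptyset$-part of $\alpha\in(\mathcal S_0)_T$ is $\alpha(z)=0$. All other parts of these $\alpha$ are $0$ or members of $\mathcal G_F\sqcup\mathcal Q_z$. The series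 $h_j$ do not involve $u$ and vanish at $y=0$, so their nonzero parts are $K$-forms on nonempty subsets of $[i]\setminus\psi(\beta)$. Hence for general $z\in Z$,
\begin{equation}\label{eq:fcirc}
\widetilde{f^\circ}\in I(\mathcal G_F\sqcup\mathcal Q_z)_K+\big(\text{at most }2^d(c+M)\text{ lower }K\text{-forms for }[i]\big).
\end{equation}

\emph{Step 2: elimination.} We need the analogue of Lemma~\ref{lem:contr}. Let $|C_y|=p_1$, take $h$ copies $O_\tau,C_\tau,T_\tau$ of $O,C,T$, and put $O'=\bigsqcup_\tau O_\tau$, $C'=\bigsqcup_\tau C_\tau\sqcup([i]\times C_y)$. Then $|O'|\le|C'|=hc+ip_1\le c_0$, so $F^{O',C'}$ satisfies $(G2)_{c_0}$. Let $\mathcal R\subset F^{O',C'}$ consist of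
\begin{itemize}
\item the copy of $(\mathcal S_0)_T$ on $T_\tau$, for each $\tau$;
\item for each $\tau$, the functions $\phi_{o',B''\cup\operatorname{graph}(\chi)}$, where $(\phi,A,o',B'')$ is an index of $\mathcal Q_z$ with $o',B''$ transported to $T_\tau$, and $\chi\colon A\to C_y$;
\item the functions $\phi_{*,\operatorname{graph}(\chi)}$ with $\phi\in F$, $A\subset[i]$, $|A|=\deg\phi$ and $\chi\colon A\to C_y$.
\end{itemize}
In the second item the support meets $T_\tau$ because $(o',B'')\ne(*,\emptyset)$, so the function determines $\tau$ and $\mathcal R$ is a subfamily of $F^{O',C'}$. Let $T_0=\bigsqcup_\tau T_\tau$ and $\mathfrak B_1=[i]\times C_y$. Only the first item is supported in $T_0$, so $X_{T_0}(\mathcal R)=X_T(\mathcal S_0)^h\supset Z^h$, and $\dim Z^h=\varepsilon_{T_0}(\mathcal R)-ha$ by Lemma~\ref{lem:structure}. Substituting $z^\tau$ in a function of the second item gives \eqref{eq:Apart} at $z^\tau$ with $y_b=x_{(b,\chi(b))}$, and a function of the third item is $\widetilde\phi(y_A)$ with $y_b=x_{(b,\chi(b))}$. So $\mathcal R_z=(\mathcal G_F\sqcup\bigsqcup_\tau\mathcal Q_{z^\tau})^{C_y}$ for $z=(z^\tau)$. Since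 $c_0-ha\ge c_0-2^d(c+M)\ge p_1$, Lemma~\ref{lem:spec} shows that $\mathcal G_F\sqcup\bigsqcup_\tau\mathcal Q_{z^\tau}$ is $p_1$-good for general $(z^\tau)\in Z^h$. With \eqref{eq:fcirc} at each $z^\tau$, Lemma~\ref{lem:elim} over $K$ for $E=[i]$ shows that $\widetilde{f^\circ}$ lies in the sum of $I(\mathcal G_F)_K$ and an ideal generated by at most $p_1$ lower $K$-forms for $[i]$.

\emph{Step 3: descent.} For $|C''|=\delta$ the arrangement $\mathcal G_F^{\,C''}$ is a subfamily of $F^{\emptyset,[i]\times C''}$, which satisfies $(G2)_{c_0}$ because $i\delta\le c_0$. So $\mathcal G_F$ is $\delta$-good. Write the coefficients $\mu_{l,o,B}$, $1\le l\le m$, in a basis $\theta_1,\dots,\theta_\varrho$ of their $k$-span, $1\le\varrho\le m$. Then $f^\circ=\sum_j\theta_jf^{(j)}$, where each $f^{(j)}$ is a $k$-combination of $f_1,\dots,f_m$ with nonzero coefficient vector, as in Section~\ref{sec:dich}, and $\widetilde{f^\circ}=\sum_j\theta_j\widetilde{f^{(j)}}$. Let $f^*=f^{(1)}$. Lemma~\ref{lem:descent} and \eqref{eq:multi} give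
\begin{equation}\label{eq:polarized}
\widetilde{f^*}(y_1,\dots,y_i)=\sum_{(\phi,A)}\widetilde\phi(y_A)\,c_{\phi,A}+\sum_{u\in U_0}u\,q_u,\qquad|U_0|\le\delta,
\end{equation}
where $c_{\phi,A}$ is a $k$-form on $[i]\setminus A$ (a scalar if $A=[i]$), each $u$ is a $k$-form on a nonempty proper subset $A_u\subset[i]$, and $q_u$ is a $k$-form on $[i]\setminus A_u$.

\emph{Step 4: the case $i!\ne0$ in $k$.} Put $y_1=\dots=y_i=x$ in \eqref{eq:polarized}. By Lemma~\ref{lem:polar}(i) the left side becomes $i!\,f^*$ and the first sum becomes an element of $I(F)$. The form $u(x,\dots,x)$ has degree $|A_u|\in[1,i-1]$. So $f^*\in I(F)+(u(x,\dots,x))_{u\in U_0}$, and $|U_0|\le\delta\le b_i(m,c)$.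

\emph{Step 5: the case $i!=0$ in $k$.} As $i\le d\le p$, this means $i=d=p$, and $k$ is perfect. The polarization now loses information: for a linear form $\ell$ it sends $\ell^p$ to $p!\prod_b\ell(y_b)=0$. We recover the differential of $f^*$ from \eqref{eq:polarized} instead, pass to a normal domain in which this differential vanishes, and extract a $p$-th root.

Put $y_1=\dots=y_{p-1}=x$ and $y_p=v$ in \eqref{eq:polarized}, and use Lemma~\ref{lem:polar}(i). The left side becomes $(p-1)!\,\partial_vf^*(x)$. A term $\widetilde\phi(y_A)c_{\phi,A}$ becomes $(\deg\phi-1)!\,\partial_v\phi(x)$ times a polynomial in $x$ if $p\in A$, and $(\deg\phi)!\,\phi(x)$ times a polynomial linear in $v$ if $p\notin A$. For $u\in U_0$, exactly one of $u,q_u$ does not involve $y_p$. It becomes a form in $x$ of degree in $[1,p-1]$, since $A_u$ and its complement are nonempty and proper, and the other factor becomes linear in $v$. Let $U_1$ be the family of these $|U_0|$ forms in $x$. Polynomials in $x$ that are linear in $v$ form the module $k[V]\otimes V^*=\Omega_{k[V]/k}$, in which $\partial_v\phi(x)$ is $d\phi$. Dividing by $(p-1)!\ne0$,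
\begin{equation}\label{eq:df}
df^*\in\sum_{\phi\in F}k[V]\,d\phi+\big(I(F)+(U_1)\big)\otimes V^* .
\end{equation}

By Step 4 the proposition holds in all degrees less than $p$, so $(D_1),\dots,(D_{p-1})$ hold with $b_1,\dots,b_{p-1}$ and Lemma~\ref{lem:layers} applies with $e=p-1$ and the function $\rho'$. The family $F$ is $\rho'(\delta,1)$-good by the choice of $b_d$, and $|U_1|\le\delta$. So there is a family $U'$ of at most $\rho'(\delta,1)$ forms of degrees in $[1,p-1]$ such that $U_1\subset I(F\sqcup U')$ and $F\sqcup U'$ is $1$-good. Let $R=k[V]/I(F\sqcup U')$. By Lemma~\ref{lem:Rc}, $R\otimes K$ is a domain, so $R$ is a domain; $R$ is the quotient by a regular sequence, so it is Cohen--Macaulay, and it satisfies $R_1$; by (F5) it is integrally closed. The module $\Omega_{R/k}$ is the quotient of $R\otimes V^*$ by the differentials of the members of $F\sqcup U'$, so \eqref{eq:df} gives $df^*=0$ in $\Omega_{R/k}$, and hence in $\Omega_{L/k}=\Omega_{R/k}\otimes_RL$ for $L=\operatorname{Frac}R$.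

Since $k$ is perfect, $k=k^p\subset L^p$. Every derivation of $L$ kills $L^p$, so derivations over $k$ and over $L^p$ are the same and $\Omega_{L/k}=\Omega_{L/L^p}$. An element of $L\setminus L^p$ is part of a $p$-basis of $L$ over $L^p$, and the differentials of a $p$-basis form a basis of $\Omega_{L/L^p}$ \cite[\S26]{Matsumura}; so such an element has nonzero differential. Therefore the image of $f^*$ in $L$ is $g^p$ for some $g\in L$. The element $g$ is integral over $R$, so $g\in R$. Write $g=\sum_jg_j$ with $g_j$ homogeneous of degree $j$. Then $g^p=\sum_jg_j^p$ with $g_j^p$ of degree $jp$, and the image of $f^*$ is homogeneous of degree $p$, so it equals $g_1^p$. Let $\ell$ be a linear form over $k$ that lifts $g_1$. Then $f^*-\ell^p\in I(F\sqcup U')$, so $f^*\in I(F)+(U'\sqcup\{\ell\})$, with at most $\rho'(\delta,1)+1\le b_d(m,c)$ forms of degrees in $[1,p-1]$.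
\end{proof}

\section{Proof of Theorem~\ref{thm:infinite} and the role of perfectness}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
If $s=0$ take the empty sequence. Let $s\ge1$ and $c=\max(t,1)$. By Proposition~\ref{prop:polydich}, the statements $(D_1),\dots,(D_d)$ hold for polynomials with the functions $b_1,\dots,b_d$. Apply Lemma~\ref{lem:layers} with $e=d$, with $\mathcal G=\emptyset$, which is good at every level, and with $W=\{g_1,\dots,g_s\}$. We obtain a $c$-good family $G_1,\dots,G_S$ of forms of degrees in $[1,d]$ whose ideal contains $g_1,\dots,g_s$, with $S\le\rho(s,c)$ for a polynomially bounded function $\rho$. We have $1+s+\max(t,1)\le3(s+t)$: for $t=0$ this reads $2+s\le3s$, and for $t\ge1$ it reads $1\le2(s+t)$. So $S\le A(d)(s+t)^{B(d)}$ with constants that depend only on $d$. By Lemma~\ref{lem:Rc}(ii) every subfamily, in any order, is an $R_c$-sequence, hence an $R_t$-sequence, over $K$ and over $k$.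
\end{proof}

The hypotheses on $k$ were used as follows. That $k$ is infinite was used for the density of $k$-points in Lemma~\ref{lem:structure}(ii), which supplies the interpolation points in Lemma~\ref{lem:descent}; over a finite field the $k$-points of a variety of positive dimension are not dense, and we quote Theorem~\ref{thm:known}(b) instead. The bound $d\le\operatorname{char}k$ was used in Steps 4 and 5 of the proof of Proposition~\ref{prop:polydich} to divide by $i!$ or by $(p-1)!$. Perfectness was used only in Step 5, that is, only for $d=\operatorname{char}k$. There it cannot be dropped if one wants the property over $\bar k$ in Theorem~\ref{thm:infinite}.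

\begin{proposition}\label{prop:imperfect}
Let $k=\mathbb F_p(c_1,\dots,c_n)$ be a rational function field and $f=\sum_{j=1}^nc_jx_j^p$. Let $G_1,\dots,G_S\in k[x_1,\dots,x_n]$ be a regular sequence of forms of positive degree such that $f\in I=I(G_1,\dots,G_S)$ and $K[x_1,\dots,x_n]/I_K$ satisfies $R_0$, where $I_K=I\otimes K$. Then $S\ge n$.
\end{proposition}

\begin{proof}
The ring $K[x_1,\dots,x_n]/I_K$ is Cohen--Macaulay and satisfies $R_0$, so it is reduced by (F5). We have $f=\ell^p$ with $\ell=\sum_jc_j^{1/p}x_j$, so $\ell\in I_K$. The part of degree $1$ of $I_K$ is $\mathcal L\otimes K$, where $\mathcal L$ is the $k$-span of the linear forms among the $G_i$. The elements $c_j^{1/p}$ are linearly independent over $k$: a relation $\sum_ja_jc_j^{1/p}=0$ gives $\sum_ja_j^pc_j=0$, and the $c_j$ belong to the basis of $k$ over $k^p=\mathbb F_p(c_1^p,\dots,c_n^p)$ formed by the monomials with all exponents less than $p$. Choose $k$-linear maps $\varphi_j\colon K\to k$ with $\varphi_j(c_j^{1/p})=1$ and $\varphi_j(c_{j'}^{1/p})=0$ for $j'\neq j$. Applying $\varphi_j$ to the coefficients of $\ell\in\mathcal L\otimes K$ gives $x_j\in\mathcal L$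 for all $j$. So $S\ge\dim\mathcal L=n$.
\end{proof}

Thus over these fields, for $d=p$, $s=1$ and $t=0$, no bound independent of $n$ holds if the condition $R_t$ is required over $\bar k$.

\begin{thebibliography}{9}

\bibitem{Lampert}
Amichai Lampert, \emph{Small ideals in polynomial rings and applications}, arXiv:2309.16847 (2023).

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
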